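# A norm-closed radical algebra of compact operators whose generalized multiplication operators do not form a radical algebra

All spaces and algebras are complex. A Banach algebra has a submultiplicative norm and need not have a unit. An element $a$ is quasinilpotent if $r(a)=\lim_n\|a^n\|^{1/n}=0$.

## 1. Algebras with compact one-sided multiplications

**Definitions.** Let $A$ be a Banach algebra and let $\mathcal B(A)$ be the algebra of bounded operators on the Banach space $A$. For $a\in A$ put $L_ax=ax$ and $R_ax=xa$. Since $L_aL_b=L_{ab}$, $R_aR_b=R_{ba}$ and $L_aR_b=R_bL_a$, the subalgebra of $\mathcal B(A)$ generated by all $L_a,R_a$ consists of the operators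
$$x\mapsto cx+xd+\sum_{k=1}^n a_kxb_k\qquad(a_k,b_k,c,d\in A).$$
It is denoted $\mathcal{E\!\ell}(A)$, and its elements are the elementary operators. Its norm closure in $\mathcal B(A)$ is $\mathrm{Mul}(A)$; the elements of $\mathrm{Mul}(A)$ are called generalized multiplication operators. The algebra $A$ is **bicompact** if every $L_aR_b$ is a compact operator on $A$. It is **radical** if it equals its Jacobson radical $\mathrm{Rad}(A)$, that is, if all its elements are quasinilpotent.

**Example.** Let $A$ be the space of formal power series $\sum_{n\ge1}c_nt^n$ with norm $\sum|c_n|e^{-n^2}<\infty$. Since $e^{-(m+n)^2}\le e^{-m^2}e^{-n^2}$, this is a commutative Banach algebra. We have $\|t^n\|^{1/n}=e^{-n}\to0$, so $t$ is quasinilpotent. In a commutative Banach algebra the spectral radius is subadditive and submultiplicative, hence continuous, so polynomials in $t$ and their limits are quasinilpotent and $A$ is radical. The operator $L_t$ sends $t^n$ to $t^{n+1}$ and shrinks norms by the factor $e^{-2n-1}\to0$, so $L_t$ is compact. Hence all $L_a$ are compact, and $A$ is bicompact.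

**Example.** Compactness of all $L_aR_b$ does not force compactness of all $R_a$. Let $M$ be a Banach space with a noncompact operator $S$ such that $S^2=0$ and $\|S\|\le1$; for instance $M=N\oplus N$ with $N$ infinite-dimensional and $S(n_1,n_2)=(0,n_1)$. Let $A=\mathbb C\oplus M$ with norm $|s|+\|m\|$ and product $(s,m)(s',m')=(0,s'Sm)$. Both ways of bracketing a triple product give $0$, so $A$ is an associative Banach algebra in which all triple products vanish. Each $L_{(s,m)}$ has rank at most one, so $A$ is bicompact, but $R_{(1,0)}$ acts on $M$ as $S$ and is not compact.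

We use the following known result from the outset. Theorem A below does not depend on it.

**Known result (K).** If $A$ is a radical bicompact Banach algebra, then every operator in $\mathcal{E\!\ell}(A)$ is quasinilpotent.

**Lemma 1.** Let $K_j\to K$ in norm in $\mathcal B(Y)$, $Y$ a Banach space, with all $K_j$ quasinilpotent.

1. $\sigma(K)$ has no nonempty relatively clopen subset $F$ with $0\notin F$.
2. If $K$ is compact, then $K$ is quasinilpotent.

*Proof.* Suppose $F$ is as in (1). The compact sets $F$ and $(\sigma(K)\setminus F)\cup\{0\}$ are disjoint, so there is a finite system $\gamma$ of closed contours, avoiding both sets, that winds once around each point of $F$ and zero times around each point of the other set. On $\gamma$ the resolvent of $K$ is bounded, so by the Neumann series $(\zeta-K_j)^{-1}\to(\zeta-K)^{-1}$ uniformly for $\zeta\in\gamma$. Hence the Riesz integrals $\frac1{2\pi i}\oint_\gamma(\zeta-K_j)^{-1}d\zeta$ converge to the Riesz projection of $K$ for $F$, which is nonzero because $F\neq\emptyset$. But $(\zeta-K_j)^{-1}$ is holomorphic off $0$, and $\gamma$ does not wind around $0$,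 so the integrals for $K_j$ are $0$. This is a contradiction. For (2): a point $\lambda\ne0$ of the spectrum of a compact operator is isolated, so $F=\{\lambda\}$ would contradict (1). $\square$

**Proposition 2.** If $A$ is radical bicompact and all $L_a$ and all $R_a$ are compact, then $\mathrm{Mul}(A)$ is radical.

*Proof.* Every element of $\mathcal{E\!\ell}(A)$ is compact, and by (K) it is quasinilpotent. An operator in $\mathrm{Mul}(A)$ is a norm limit of such operators. It is compact, hence quasinilpotent by Lemma 1(2). $\square$

What changes when the one-sided multiplications are not compact? The operators in $\mathcal{E\!\ell}(A)$ are still quasinilpotent, but a norm limit of quasinilpotent operators need not be quasinilpotent (Section 3 contains an example), and Lemma 1(2) has nothing to say about a noncompact limit. Victor S. Shulman and Yuri V. Turovskii, in "Topological radicals, II. Applications to spectral theory of multiplication operators", arXiv:1208.4576 (2012), put it as follows: "it is an open problem if $\mathrm{Mul}(A)$ is radical even for bicompact $A$ (and even for the case that $A$ is a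 radical closed algebra of compact operators)." So there are two questions. Is $\mathrm{Mul}(A)$ radical for every radical bicompact $A$? Is it radical for every radical norm-closed subalgebra $A$ of the algebra $\mathcal K(X)$ of compact operators on a Banach space $X$? One algebra answers both in the negative.

**Theorem A.** Let $X=\ell^p$ ($1\le p<\infty$) or $X=c_0$. There is a norm-closed subalgebra $A\subset\mathcal K(X)$ consisting of quasinilpotent operators (so $A$ is radical and bicompact) and an operator $T\in\mathrm{Mul}(A)$ with $r(T)>0$. So $\mathrm{Mul}(A)$ is not radical.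

**Theorem B.**

* (a) In Theorem A one can arrange that every $L_a$ ($a\in A$) is compact on $A$. On the other hand, if $A$ is radical bicompact and all $L_a$ and all $R_a$ are compact, then $\mathrm{Mul}(A)$ is radical.
* (b) One can arrange that $\sigma(T)$ is the closed disc $\{|\lambda|\le r(T)\}$.
* (c) For every $\eta>0$ there are such an $A\subset\mathcal K(\ell^1)$ and $T\in\mathrm{Mul}(A)$ with $\|T\|=1$ and $r(T)>1-\eta$.
* (d) For every radical Banach algebra $A$, the closures of $L_A=\{L_a\}$ and of $R_A=\{R_a\}$ in $\mathcal B(A)$ are radical.
* (e) Let $A$ be radical bicompact, and let $I$ be the closed span of $\{L_aR_b\}$. Then $I\subset\mathrm{Rad}(\mathrm{Mul}(A))$, and $\mathrm{Mul}(A)$ is radical if and only if the closures of the images of $L_A$ and of $R_A$ in $\mathrm{Mul}(A)/I$ are both radical.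

The second half of (a) is Proposition 2.

## 2. Left multiplications alone, right multiplications alone

We recall three facts about the Jacobson radical of a Banach algebra $B$: it is closed; it contains every left ideal that consists of quasinilpotent elements (if $b$ lies in such an ideal, so does $ab$ for every $a$, so all $1-ab$ are invertible in the unitization); and $B$ is radical exactly when all its elements are quasinilpotent.

**Proof of Theorem B(d).** The purpose is to find a dense ideal of quasinilpotents. Let $B=\overline{L_A}$ and $V=\lim L_{c_n}\in B$. For $x\in A$ we have $c_nx=L_{c_n}x\to Vx$, hence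
$$VL_x=\lim L_{c_n}L_x=\lim L_{c_nx}=L_{Vx}.$$
So $L_A$ is a left ideal of $B$. Its elements are quasinilpotent, because $L_x^n=L_{x^n}$ and $\|L_{x^n}\|\le\|x^n\|$. Hence $L_A\subset\mathrm{Rad}(B)$, and since $\mathrm{Rad}(B)$ is closed, $B=\mathrm{Rad}(B)$. For $B=\overline{R_A}$ and $V=\lim R_{c_n}$ we have $R_{c_n}R_x=R_{xc_n}$ and $xc_n\to Vx$, so $VR_x=R_{Vx}$. Thus $R_A$ is a left ideal of $\overline{R_A}$, again made of quasinilpotents since $R_x^n=R_{x^n}$, and the same argument applies. $\square$

Two families of algebras are now settled by hand. If $A$ is commutative and radical, then every elementary operator has the form $L_a$, so $\mathrm{Mul}(A)=\overline{L_A}$ is radical. If all products of $N\ge2$ elements of $A$ vanish, then any product of $N-1$ operators of the form $L_a$ or $R_a$ is zero, since applied to $x$ it gives a product of $N$ elements. So products of $N-1$ elements of $\mathrm{Mul}(A)$ vanish. A counterexample must be noncommutative, not nilpotent, and must use left and right multiplications together.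

## 3. A shift with ruler weights, and commutators

Fix an integer $q\ge2$ and let $v_q(k)$ be the largest $v$ with $q^v\mid k$. Put
$$\rho(k)=1+v_q(k),\qquad\text{so that}\qquad \rho(k)>n\iff q^n\mid k. \tag{1}$$
For $q=2$ the sequence starts $1,2,1,3,1,2,1,4,\dots$. Note that
$$\sum_{k\le n}(\rho(k)-1)=\sum_{j\ge1}\lfloor n/q^j\rfloor\le\frac n{q-1}. \tag{2}$$

**A limit of nilpotents.** Let $0<\delta<1$. On $\ell^p$ with basis $(e_k)_{k\ge1}$ let $V_ie_k=e_{k+1}$ if $\rho(k)=i$ and $V_ie_k=0$ otherwise, and let $W=\sum_{i\ge1}\delta^{i-1}V_i$. The $V_i$ are contractions, so the series converges. The partial sum $\sum_{i\le n}\delta^{i-1}V_i$ kills $e_k$ whenever $q^n\mid k$. Among any $q^n$ consecutive integers there is a multiple of $q^n$, so the $q^n$-th power of this partial sum is $0$. Yet $W^ne_1=\delta^{\sum_{k\le n}(\rho(k)-1)}e_{n+1}$, so by (2) $r(W)\ge\delta^{1/(q-1)}>0$.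

**The first attempt.** Let us make $V_i$ into right multiplications. Replace $e_k$ by the word $x_{\rho(1)}\cdots x_{\rho(k-1)}$ and $V_i$ by right multiplication by a letter $x_i$, words that are not factors of such a "ruler word" being set to zero. One then looks for a radical algebra $A$ that contains a copy $M$ of $\ell^p$ on these words and elements $\xi_i$ that act on $M$ from the right as multiplication by $x_i$, and puts $T=\sum\delta^{i-1}R_{\xi_i}$. By Theorem B(d) this cannot work: if the series converges in $\mathcal B(A)$, its sum lies in $\overline{R_A}$ and is quasinilpotent, although its restriction to $M$ has positive spectral radius. So in any such $A$ the series must diverge. The $R_{\xi_i}$ are contractions on $M$, but on the rest of $A$ their norms must be large.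

**The correction.** Subtract from $R_{\xi_i}$ an elementary operator that vanishes on $M$ and cancels the large part elsewhere. Suppose $\xi_i=\beta_i\alpha_i$ in $A$ and consider
$$\Theta_i=R_{\xi_i}-L_{\beta_i}R_{\alpha_i},\qquad \Theta_ix=(x\beta_i-\beta_ix)\alpha_i. \tag{3}$$
If left multiplication by $\beta_i$ kills $M$, then $\Theta_i=R_{\xi_i}$ on $M$. If $\beta_i$ commutes with all basis elements outside $M$ built from letters of index $<i$, then $\Theta_i$ vanishes on them. On basis elements containing a letter of index $\ge i$ we try to make both terms of (3) small by a choice of weights.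

**Why two kinds of letters.** Could one use $\xi_i=y_i$ with a single family of letters and the commutators $R_{y_i}-L_{y_i}$? If $y_i$ commutes with all words of smaller index, then all the $y_i$ commute, and $y_1^N$ is a factor of $y_{\rho(1)}\cdots y_{\rho(m)}$ for large $m$, for every $N$. In $M$, with basis vectors of norm $1$, the vector $e\cdot y_1^N=y_1^N$ has norm $1$. Boundedness of the action of $A$ on $M$ then gives $1\le C\|y_1^N\|$ for all $N$, so $y_1$ is not quasinilpotent and $A$ is not radical. We therefore use pairs $x_i=b_ia_i$. The letter $b_i$ moves freely past smaller indices, while the letters $a_i$ never commute with each other, and $a_i$ blocks $b_l$ for $l\le i$. This keeps the semigroup nilpotent at bounded index.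

## 4. A cancellative monoid in which $b_i$ commutes with smaller indices

**Step 1: the monoid.** We need a monoid with the commutations just described in which one can still cancel and count letters. Let $\mathbb F$ be the free monoid on letters $a_i,b_i$ ($i\ge1$); the index of both is $i$. Let $\pi_0$ be the homomorphism $\mathbb F\to\mathbb F$ erasing all $b$'s. For $j\ge1$ let $\pi_j$ erase all $b_l$ with $l\ne j$ and all $a_l$ with $l<j$. Write $u\sim v$ if $\pi_j(u)=\pi_j(v)$ for all $j\ge0$. This is a congruence, and $\mathbb M=\mathbb F/\!\sim$ embeds, via $(\pi_j)_{j\ge0}$, in a product of free monoids. Free monoids are cancellative, hence so is $\mathbb M$: $uv=uv'$ implies $v=v'$, and $vu=v'u$ implies $v=v'$.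

The number of letters $a_l$ in $u$ can be read from $\pi_0(u)$, and the number of letters $b_l$ from $\pi_l(u)$. So the following are well defined on $\mathbb M$: the length; the maximal index $\max(u)$, with $\max(e)=0$ for the class $e$ of the empty word; and the degree $d(u)$, the sum of the indices of all letters. Length and degree are additive.

**Lemma 3.** If all letters of $w$ have index $<i$, then $wb_i\sim b_iw$.

*Proof.* For $j\neq i$ the map $\pi_j$ erases $b_i$, so both sides have image $\pi_j(w)$. The map $\pi_i$ erases every letter of $w$, so both sides have image $b_i$. $\square$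

**Step 2: the semigroup with zero.** We now keep only the factors of the ruler words. Put $x_i=b_ia_i$ and
$$\mathbf R_m=x_{\rho(1)}x_{\rho(2)}\cdots x_{\rho(m)}.$$
Let $S^1\subset\mathbb M$ be the set of classes of words $u$ such that $pus\sim\mathbf R_m$ for some $p,s\in\mathbb F$ and $m\ge1$, and let $S=S^1\setminus\{e\}$. A factor of an element of $S^1$ is in $S^1$, so $\mathbb M\setminus S^1$ is an ideal. Define the product of $u,v\in S^1$ to be $uv$ if this element of $\mathbb M$ lies in $S^1$, and $0$ otherwise. With this product $S^1\cup\{0\}$ is an associative semigroup with zero: both bracketings of a triple product equal $uvw$ if $uvw\in S^1$, and both are $0$ otherwise. Cancellation is inherited: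
$$uv=uv'\ne0\Rightarrow v=v',\qquad vu=v'u\ne0\Rightarrow v=v'. \tag{4}$$
Since $\rho(q^{i-1})=i$, the word $x_i$ is a factor of $\mathbf R_{q^{i-1}}$, so $a_i,b_i,x_i\in S$.

**Example ($q=2$).** Here $\mathbf R_3=b_1a_1b_2a_2b_1a_1\sim b_2b_1a_1a_2b_1a_1$ by Lemma 3, so $a_1a_2\in S$. On the other hand $b_1a_2=0$: in $\pi_1(\mathbf R_m)=b_1a_1a_2b_1a_1a_3\cdots$ every $b_1$ is followed by $a_1$, so $\pi_1(b_1a_2)=b_1a_2$ is not a contiguous factor. Since $a_2b_1\ne0$ is visible in $\mathbf R_3$, the letters $a_2$ and $b_1$ do not commute. In the same way $b_1b_1$ and $a_1b_1$ are $0$, and $a_1a_1=0$ by $\pi_0$. So the only elements of $S$ with all indices equal to $1$ are $a_1$, $b_1$ and $x_1=b_1a_1$.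

**Step 3: finiteness at bounded index.** The next lemma will make $A$ radical and will allow us to choose the weight.

**Lemma 4.** Let $n\ge1$. If $u\in S$ and $\max(u)\le n$, then the length of $u$ is at most $(n+1)(q^n-1)$, and so $d(u)\le D_n:=n(n+1)q^n$. Consequently $\{u\in S:\max(u)\le n\}$ is finite, and any product of more than $(n+1)(q^n-1)$ of its elements is $0$.

*Proof.* Let $pus\sim\mathbf R_m$. Apply $\pi_0$: the word $\pi_0(u)$ is a contiguous factor of $a_{\rho(1)}\cdots a_{\rho(m)}$ without letters of index $>n$. By (1) it corresponds to a block of consecutive integers containing no multiple of $q^n$. So $u$ has at most $q^n-1$ letters $a$.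

Let $1\le j\le n$ and apply $\pi_j$: the word $\pi_j(u)$ is a contiguous factor of $\pi_j(\mathbf R_m)$. In $\pi_j(\mathbf R_m)$ the integer $k$ contributes $b_ja_j$ if $\rho(k)=j$, the single letter $a_{\rho(k)}$ if $\rho(k)>j$, and nothing if $\rho(k)<j$. Each multiple $k$ of $q^n$ has $\rho(k)>n\ge j$, so it contributes one letter $a_{\rho(k)}$ of index $>n$, which cannot occur in $\pi_j(u)$. Hence all letters of the contiguous factor $\pi_j(u)$ come from integers lying in an interval without multiples of $q^n$. There are at most $q^n-1$ of these integers, and each gives at most one $b_j$. So $u$ has at most $q^n-1$ letters $b_j$ for each $j\le n$, and no letters $b_j$ with $j>n$. Adding up, the length is at most $(n+1)(q^n-1)$. Every letter has index at most $n$, which gives $d(u)\le n(n+1)(q^n-1)\le D_n$.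

There are finitely many words of bounded length in $2n$ letters, which gives finiteness. A nonzero product of $N$ elements of the set is an element of $S$ with maximal index at most $n$ and length at least $N$, so $N\le(n+1)(q^n-1)$. $\square$

**Step 4: counting by degree.** We will need a convergent sum over $S^1$. Let $N_d$ be the number of words of degree $d$ in $\mathbb F$. Then $N_0=1$, and splitting off the first letter gives $N_d=2\sum_{i=1}^dN_{d-i}$, so $N_1=2$ and $N_{d+1}=2N_d+N_d=3N_d$ for $d\ge1$. Thus $N_d=2\cdot3^{d-1}\le3^d$ for $d\ge1$. Hence there are finitely many classes of each degree, and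
$$\sum_{v\in S^1}e^{-2d(v)}\le\kappa:=\sum_{d\ge0}(3e^{-2})^d<2. \tag{5}$$

## 5. A weight on $S^1$

We want a weight $\omega$ that tends to infinity on $S^1$, is submultiplicative with room to spare, and decreases when letters of index at most $\max(v)$ are added to $v$. A factor depending on $\max(u)$ only is unaffected by such additions, and a factor $e^{-d(u)^2}$ is strongly decreased by them. Lemma 4 bounds $d(u)$ in terms of $\max(u)$, so the first factor can be chosen to dominate the second. With $D_n=n(n+1)q^n$ for $n\ge 0$ (so $D_0=0$), put
$$g_n=e^{D_n^2+2D_n},\qquad \omega(u)=g_{\max(u)}\,e^{-d(u)^2}\quad(u\in S^1).$$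
Then $g_n$ is increasing, $g_n\ge1$ and $\omega(e)=1$.

**Lemma 5.**

* (W0) $\omega(u)\ge e^{2d(u)}$ for $u\in S^1$. In particular $\omega\ge1$, and $\omega(u)\to\infty$ as $u\to\infty$ in $S^1$.
* (W1) If $u\in S$, $v\in S^1$ and $uv\ne0$, then $\omega(uv)\le e^{-2d(v)}\omega(u)\omega(v)$.
* (W2) If $v\in S$, $u,u'\in S^1$, $uvu'\ne0$, and $\max(v)$ is at least every index occurring in $u$ and $u'$, then $\omega(uvu')\le e^{-2d(v)(d(u)+d(u'))}\omega(v)$.

*Proof.* (W0): with $n=\max(u)$ Lemma 4 gives $d(u)\le D_n$ (trivially for $u=e$), so $D_n^2+2D_n-d(u)^2\ge2D_n\ge2d(u)$. As there are finitely many classes of each degree, $d(u)\to\infty$ and so $\omega(u)\to\infty$. (W1): $g_{\max(uv)}$ is the larger of $g_{\max(u)},g_{\max(v)}$, so it is at most their product. Also $d(uv)^2=d(u)^2+d(v)^2+2d(u)d(v)$ and $d(u)\ge1$. (W2): here $\max(uvu')=\max(v)$, and $(d(u)+d(v)+d(u'))^2\ge d(v)^2+2d(v)(d(u)+d(u'))$. $\square$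

## 6. The algebra $A$ of compact operators

Fix $1\le p\le\infty$, where for $p=\infty$ every $\ell^p$ is read as $c_0$. Thus finitely supported vectors are always dense. Direct sums are $\ell^p$-sums. Write $\|y\|=\|(y_v\omega(v))_v\|_p$ for the norm of $\ell^p(\cdot,\omega)$ and identify $v$ with the corresponding basis vector. Let
$$E=\ell^p(S^1,\omega),\qquad A_1=\ell^p(S,\omega)\subset E,\qquad M=\ell^p(S^1),\qquad X=E\oplus M.$$
As $S^1$ is countably infinite, $X$ is isometric to $\ell^p$ (to $c_0$ if $p=\infty$). We use one elementary fact several times.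

**Lemma 6.** Let $J,J'$ be countable sets with weights $\omega,\omega'$, and let $\varphi:D\to J'$ be injective with $D\subset J$. Suppose $\tau_w=\omega'(\varphi(w))/\omega(w)$ is bounded on $D$. Then $w\mapsto\varphi(w)$ for $w\in D$ and $w\mapsto0$ for $w\notin D$ defines an operator $\ell^p(J,\omega)\to\ell^p(J',\omega')$ of norm $\sup_D\tau_w$ (read as $0$ if $D=\emptyset$). If $\tau_w\to0$ along $D$, it is compact.

*Proof.* By injectivity the image of $y$ has coordinate $y_w$ at $\varphi(w)$ and no others, so its norm is the $\ell^p$-norm of $(y_w\omega(w)\tau_w)_{w\in D}$, which is at most $\sup\tau_w\,\|y\|$. Basis vectors show that the bound is attained as a supremum. Replacing $D$ by a finite subset $D_0$ gives a finite rank operator at distance $\sup_{D\setminus D_0}\tau_w$. $\square$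

**Step 1: bounded products.** We extend the semigroup product to the sequence spaces. Let $v\in S^1$. By (4) the map $u\mapsto uv$ is injective where nonzero. By Lemma 6 and (W1), for $c\in A_1$ the vector $cv=\sum_{u:uv\neq0}c_u\,uv$ satisfies $\|cv\|_E\le e^{-2d(v)}\omega(v)\|c\|$. For $y\in E$ put $cy=\sum_vy_v\,cv$. Since $|y_v|\omega(v)\le\|y\|$, (5) gives
$$\|cy\|\le\|c\|\sum_v|y_v|\omega(v)e^{-2d(v)}\le\kappa\|c\|\|y\|. \tag{6}$$
Similarly, for $m\in M$ we have $\|mv\|_M\le\|m\|$ by Lemma 6. With $my=\sum_vy_v\,mv$ and $|y_v|\le\|y\|/\omega(v)\le\|y\|e^{-2d(v)}$ from (W0),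
$$\|my\|_M\le\|m\|\sum_v|y_v|\le\kappa\|m\|\|y\|. \tag{7}$$
For $p=1$ both bounds hold with $1$ in place of $\kappa$, because $\sum_v|y_v|\omega(v)=\|y\|$ and $\omega\ge1$. Note that $cy\in A_1$, so in particular $A_1A_1\subset A_1$. The identities $c(c'y)=(cc')y$ and $m(cy)=(mc)y$ hold on basis elements, because $S^1\cup\{0\}$ is associative, and extend by linearity and continuity.

**Step 2: the algebra.** For $c\in A_1$ and $m\in M$ define $U_{c,m}\in\mathcal B(X)$ by
$$U_{c,m}(y,z)=(cy,\,my),\qquad\text{and let}\qquad A=\{U_{c,m}:c\in A_1,\ m\in M\}.$$
From Step 1, $U_{c,m}U_{c',m'}(y,z)=(c(c'y),m(c'y))$, that is,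
$$U_{c,m}U_{c',m'}=U_{cc',\,mc'}, \tag{8}$$
so $A$ is an algebra.

**Step 3: $A$ is closed.** We compare norms. Since $U_{c,m}(e,0)=(c,m)$ and $\|(e,0)\|=1$, and by (6) and (7),
$$\|(c,m)\|\le\|U_{c,m}\|\le\kappa\|(c,m)\|, \tag{9}$$
with equality throughout if $p=1$. So $A$ is isomorphic to the complete space $A_1\oplus M$ and is closed in $\mathcal B(X)$. From now on we identify $A$ with $A_1\oplus M$ with the product $(c,m)(c',m')=(cc',mc')$. Passing to an equivalent norm changes neither compactness, nor convergence, nor spectral radii.

**Step 4: $A\subset\mathcal K(X)$.** By (9) and density of finitely supported vectors it suffices to treat $U_{u,0}$ with $u\in S$ and $U_{0,v}$ with $v\in S^1$. The operator $U_{u,0}$ sends $w\in S^1\subset E$ to $uw$, which by (4) is injective where nonzero. Only finitely many $w$ have $\max(w)<\max(u)$, by Lemma 4. For all others with $uw\ne0$, (W2) gives $\omega(uw)/\omega(w)\le e^{-2d(w)d(u)}$, which tends to $0$ as $w\to\infty$ because $d(u)\ge1$. So $U_{u,0}$ is compact by Lemma 6. The operator $U_{0,v}$ is given by $w\mapsto vw$ from $E$ to $M$, injective where nonzero,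 with norm ratio $1/\omega(w)\to0$ by (W0). So it is compact too.

**Step 5: $A$ is radical.** We show that a dense subset consists of nilpotents and apply Lemma 1. Let $c$ have finite support, with all indices at most $n\ge1$, and let $m\in M$ be arbitrary. By Lemma 4, $c^k=0$ for $k>(n+1)(q^n-1)$, and by (8) $U_{c,m}^{k+1}=U_{c^{k+1},\,mc^k}=0$. Such $U_{c,m}$ are dense in $A$, and all elements of $A$ are compact. By Lemma 1(2) every element of $A$ is quasinilpotent, so $A$ is a radical Banach algebra.

**Step 6: $A$ is bicompact.** This holds for every closed algebra of compact operators, by Vala's theorem: for compact $a,b\in\mathcal B(X)$ the map $x\mapsto axb$ is compact on $\mathcal B(X)$. To prove it, let $Q$ be the closure of $b(\mathrm{ball}\,X)$, a compact set. The family $\{ax|_Q:\|x\|\le1\}$ is equicontinuous, with Lipschitz constant $\|a\|$. It is pointwise relatively compact, since $\{axs:\|x\|\le1\}$ lies in the image under $a$ of a ball of radius $\|s\|$ for each $s\in Q$. By the Arzelà–Ascoli theorem it is relatively compact in $C(Q,X)$. As $\|axb-ax'b\|=\sup_{s\in Q}\|(ax-ax')s\|$, the set $\{axb:\|x\|\le1\}$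 is relatively compact. For $a,b\in A$ we restrict $x\mapsto axb$ to the closed subspace $A$, which it maps into itself.

## 7. The operator $T$ and the proof of Theorem A

Write $\alpha_i=(a_i,0)$, $\beta_i=(b_i,0)$, $\xi_i=(x_i,0)=\beta_i\alpha_i$ in $A=A_1\oplus M$, and let $\Theta_i=R_{\xi_i}-L_{\beta_i}R_{\alpha_i}\in\mathcal{E\!\ell}(A)$ as in (3). Since $(b_i,0)(c',m')=(b_ic',0)$, left multiplication by $\beta_i$ kills $M$, and
$$\Theta_i(c,m)=(cx_i-b_ica_i,\ mx_i). \tag{10}$$

**Step 1: uniform bound.** The point of the construction is the following bound.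

**Lemma 7.** $\|\Theta_i\|\le1$ for the norm of $A_1\oplus M$.

*Proof.* On $M$: the map $w\mapsto wx_i$ is injective where nonzero, so it induces a contraction of $\ell^p(S^1)$ by Lemma 6.

On $A_1$: let $w\in S$ be a basis element. If $\max(w)<i$, then by Lemma 3 we have $wx_i=wb_ia_i=b_iwa_i$ in $\mathbb M$. The two products are then equal or both zero in $S^1\cup\{0\}$, so $w$ contributes $0$ to $cx_i-b_ica_i$. If $\max(w)\ge i$, then (W2) applies with $(u,u')=(e,x_i)$ and with $(u,u')=(b_i,a_i)$. In both cases $d(u)+d(u')=2i$, so the weights of $wx_i$ and $b_iwa_i$, when nonzero, are at most $e^{-4id(w)}\omega(w)\le e^{-4}\omega(w)$. Both $w\mapsto wx_i$ and $w\mapsto b_iwa_i$ are injective where nonzero. Applying Lemma 6 to each of them on the basis elements with $\max(w)\ge i$ gives $\|cx_i-b_ica_i\|\le2e^{-4}\|c\|\le\|c\|$.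

The two coordinates in (10) depend on $c$ and $m$ separately, so $\|\Theta_i\|\le1$. $\square$

One can see here the divergence predicted by Theorem B(d). For $i\ge2$ the integer $q^{i-1}-1$ is positive and not divisible by $q$, so $x_1x_i$ is a factor of $\mathbf R_{q^{i-1}}$ and $a_1x_i\ne0$. Hence on $A_1\oplus M$
$$\|R_{\xi_i}\|\ge\frac{\omega(a_1x_i)}{\omega(a_1)}=\frac{g_i\,e^{-(2i+1)^2}}{g_1e^{-1}}.$$
Since $g_i\ge e^{D_i^2}$ with $D_i\ge i(i+1)2^i$, the terms $\delta^{i-1}R_{\xi_i}$ are unbounded for every $\delta\in(0,1)$. The subtraction of $L_{\beta_i}R_{\alpha_i}$ removes this part.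

**Step 2: the operator.** Fix $0<\delta<1$ and put
$$T=\sum_{i\ge1}\delta^{i-1}\Theta_i .$$
By Lemma 7 the series converges absolutely in $\mathcal B(A)$, and its partial sums lie in $\mathcal{E\!\ell}(A)$, so $T\in\mathrm{Mul}(A)$.

**Step 3: positive spectral radius.** We follow the vector $(0,e)$, which plays the part of $e_1$ in Section 3. By (10), $T(0,m)=\big(0,\sum_i\delta^{i-1}mx_i\big)$, so by induction
$$T^n(0,e)=\Big(0,\sum_{i_1,\dots,i_n}\delta^{\sum_k(i_k-1)}\,x_{i_1}\cdots x_{i_n}\Big),$$
where products outside $S^1$ are $0$. All coefficients are nonnegative. The basis vector $[\mathbf R_n]\in S^1$ occurs for $i_k=\rho(k)$, so its coefficient is at least $\delta^{\sum_{k\le n}(\rho(k)-1)}\ge\delta^{n/(q-1)}$ by (2). Since $\|(0,e)\|=1$ and the norm of a vector of $M$ is at least the modulus of each coordinate,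
$$\|T^n\|\ge\|T^n(0,e)\|\ge\delta^{n/(q-1)}\quad(n\ge1),\qquad\text{so}\qquad r(T)\ge\delta^{1/(q-1)}>0. \tag{11}$$
With Section 6 this proves Theorem A, and both questions of Section 1 have a negative answer. $\blacksquare$

**Remark.** If a Banach space $X'$ has a complemented subspace isomorphic to $\ell^p$ ($1\le p<\infty$) or $c_0$, the same conclusion holds in $\mathcal K(X')$. Take bounded $J:X\to X'$ and $P:X'\to X$ with $PJ=1$. Then $U\mapsto JUP$ is a homomorphism into $\mathcal K(X')$, bounded below because $U=P(JUP)J$. So the image of $A$ is closed and isomorphic to $A$ as a Banach algebra. It is therefore radical, and conjugation by the isomorphism carries $\mathrm{Mul}(A)$ onto its $\mathrm{Mul}$.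

## 8. Compact left multiplications and the quotient by the ideal of two-sided products

**Proof of Theorem B(a).** For the first half we check the algebra of Section 6. We have $L_{(c,m)}(c',m')=(cc',mc')=U_{c,m}(c',0)$, where $(c',0)$ is regarded as an element of $E\oplus M$. So $L_{(c,m)}$ is the bounded map $(c',m')\mapsto(c',0)$ followed by the compact operator $U_{c,m}$, with values in the closed subspace $A_1\oplus M$. Hence it is compact. The second half is Proposition 2. $\square$

**Proof of Theorem B(e).** Let $A$ be radical bicompact.

**Step 1: $I$ is an ideal of quasinilpotents.** The span of $\{L_aR_b\}$ is mapped into itself by left and right multiplication by every $L_c$ and $R_c$, since $L_cL_aR_b=L_{ca}R_b$, $L_aR_bL_c=L_{ac}R_b$, $R_cL_aR_b=L_aR_{bc}$ and $L_aR_bR_c=L_aR_{cb}$. So it is an ideal of $\mathcal{E\!\ell}(A)$, and its closure $I$ is a closed ideal of $\mathrm{Mul}(A)$. Elements of $I$ are compact, and they are limits of elements of $\mathcal{E\!\ell}(A)$, which are quasinilpotent by (K). By Lemma 1(2) all elements of $I$ are quasinilpotent, so $I\subset\mathrm{Rad}(\mathrm{Mul}(A))$.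

**Step 2: passing to $\mathcal Q=\mathrm{Mul}(A)/I$.** We show that spectral radii are unchanged, so that $\mathrm{Mul}(A)$ is radical if and only if $\mathcal Q$ is. Let $b\in\mathrm{Mul}(A)$ and $\lambda\ne0$, and work in the unitizations. If $1-b/\lambda$ is invertible, so is its image. If its image is invertible, there is $c$ with $c(1-b/\lambda)\in1+I$ and $(1-b/\lambda)c\in1+I$. Elements of $1+I$ are invertible, as $I$ consists of quasinilpotents, so $1-b/\lambda$ is left and right invertible. Hence $b$ and its image have the same nonzero spectrum, and so the same spectral radius.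

**Step 3: two ideals that span.** Let $P_0,Q_0$ be the images of $L_A,R_A$ in $\mathcal Q$, and $P,Q$ their closures. These $P_0,Q_0$ are subalgebras, and $P_0Q_0=Q_0P_0=0$ because $L_aR_b=R_bL_a\in I$. Their sum $P_0+Q_0$ is the image of $\mathcal{E\!\ell}(A)$, so it is dense in $\mathcal Q$. Since $P_0(P_0+Q_0)\subset P_0$ and $(P_0+Q_0)P_0\subset P_0$, the closure $P$ is a closed ideal of $\mathcal Q$; likewise $Q$. If $P$ and $Q$ are radical, they are ideals of quasinilpotents, so they lie in $\mathrm{Rad}(\mathcal Q)$. This is closed, so $\mathcal Q=\overline{P_0+Q_0}\subset\mathrm{Rad}(\mathcal Q)$ and $\mathcal Q$ is radical. Conversely, if $\mathcal Q$ is radical, all elements of $P$ and $Q$ are quasinilpotent, so $P$ and $Q$ are radical. $\square$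

**Remark.** In our example one can say which side fails. Modulo $I$ the partial sums of $T$ equal those of $\sum\delta^{i-1}R_{\xi_i}$, so the class of $T$ lies in $Q$. By Step 2 its spectral radius is $r(T)>0$, so $Q$ is not radical, although $\overline{R_A}$ is radical by (d). The series $\sum\delta^{i-1}R_{\xi_i}$ diverges in $\mathcal B(A)$ but converges modulo $I$. On the other side $P$ is radical: its elements are classes of operators in the closure of $L_A+I$, which by (a) are compact limits of elements of $\mathcal{E\!\ell}(A)$, hence quasinilpotent by (K) and Lemma 1(2).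

## 9. The spectrum of $T$ and the size of $r(T)$ relative to the norm

**Proof of Theorem B(b).** We take $A$ and $T$ from Sections 6 and 7 and show that $\sigma(T)$ is rotation invariant, connected, and contains $0$.

**Step 1: rotations.** The aim is to make $T$ similar to $\zeta T$ for $|\zeta|=1$. Let $\nu(u)$ be the number of letters $a_l$ (of all indices) in $u\in S^1$. It is well defined and additive on products. Let $\Gamma_\zeta$ multiply each basis element $u$, in $A_1$ and in $M$, by $\zeta^{\nu(u)}$. This is a linear isometry of $A_1\oplus M$ onto itself, and by additivity of $\nu$ it is an automorphism for the product $(c,m)(c',m')=(cc',mc')$. It satisfies $\Gamma_\zeta\alpha_i=\zeta\alpha_i$, $\Gamma_\zeta\beta_i=\beta_i$ and $\Gamma_\zeta\xi_i=\zeta\xi_i$. As $\Gamma_\zeta L_a\Gamma_\zeta^{-1}=L_{\Gamma_\zeta a}$ and $\Gamma_\zeta R_a\Gamma_\zeta^{-1}=R_{\Gamma_\zeta a}$, we get $\Gamma_\zeta\Theta_i\Gamma_\zeta^{-1}=R_{\zeta\xi_i}-L_{\beta_i}R_{\zeta\alpha_i}=\zeta\Theta_i$. Hence $\Gamma_\zeta T\Gamma_\zeta^{-1}=\zeta T$ and $\sigma(T)=\zeta\sigma(T)$.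

**Step 2: connectedness.** The partial sums of $T$ lie in $\mathcal{E\!\ell}(A)$, so they are quasinilpotent by (K), and Lemma 1(1) applies to $T$. If $0\notin\sigma(T)$, then $F=\sigma(T)$ would be a forbidden clopen set; so $0\in\sigma(T)$. If $\sigma(T)$ were the union of two disjoint nonempty relatively clopen sets, the one not containing $0$ would be forbidden. So $\sigma(T)$ is connected.

**Step 3: the disc.** The set $\{|\lambda|:\lambda\in\sigma(T)\}$ is connected and contains $0$ and $r(T)$, so it is $[0,r(T)]$. By Step 1, $\sigma(T)$ contains every circle $|\lambda|=s$ with $0\le s\le r(T)$, so it is the closed disc. The spectrum of $T$ relative to $\mathrm{Mul}(A)$ is the same disc: it contains $\sigma(T)$, because the homomorphism from the unitization of $\mathrm{Mul}(A)$ to $\mathcal B(A)$ that sends $1$ to the identity operator preserves invertibility, and its radius is also $\lim\|T^n\|^{1/n}=r(T)$. $\square$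

**Proof of Theorem B(c).** The point is that for $p=1$ no constants are lost. Then (9) is an equality, so $A\subset\mathcal K(\ell^1)$ is isometric to $A_1\oplus M$, and Lemma 7 holds for the operator norm of $A$. Hence $\|T\|\le\sum_i\delta^{i-1}=(1-\delta)^{-1}$, and by (11)
$$\frac{r(T)}{\|T\|}\ge(1-\delta)\,\delta^{1/(q-1)}.$$
Choose $\delta$ so small that $1-\delta>1-\eta/2$, and then $q$ so large that $\delta^{1/(q-1)}>1-\eta/2$ (we may assume $\eta<1$). The right-hand side then exceeds $(1-\eta/2)^2>1-\eta$. Replacing $T$ by $T/\|T\|$ gives the claim. $\blacksquare$
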